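# Hyperbolic matrices against rare rotations: almost every pair is resistant

## 1. Two arcs, good matrices, and blocks that absorb their surroundings

Let $H$ be a real $2\times2$ matrix with eigenvalues $\lambda>1$ and $\lambda^{-1}$, and let $u,s$ be unit eigenvectors for $\lambda$ and $\lambda^{-1}$. Give the line spanned by $c_1u+c_2s$ the coordinate $y=c_1/c_2\in\mathbb R\cup\{\infty\}$. On lines, $H$ acts by $y\mapsto\lambda^2y$. Cut the circle of lines into two complementary open arcs
$$S=\{|y|<1\},\qquad U=\{|y|>1\},$$
with common endpoints $e_\pm$ given by $y=\pm1$. The arc $S$ surrounds the contracted direction $s$ (where $y=0$), and $U$ surrounds the expanded direction $u$ (where $y=\infty$).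

**Definition 1 (good matrix).** A matrix $g\in SL(2,\mathbb R)$ is *good* if $gU\cap S=\emptyset$.

If $g$ is good, then $gU$ is an open set contained in the closed arc $\overline U=U\cup\{e_+,e_-\}$, hence in its interior, so $gU\subset U$. Also $g(g^{-1}S\cap U)=S\cap gU=\emptyset$, so $g^{-1}S\cap U=\emptyset$, and in the same way $g^{-1}S\subset S$. A product of good matrices and of powers of $H$ maps $U$ into $U$, and we shall see that each factor $H$ contracts a suitable metric on $U$ by $\lambda^{-2}$ while a good factor does no harm. So a product of good matrices with $a$ additional letters $H$ has an eigenvalue of modulus at least $\lambda^a$.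

**Example 1.** Let $H=\mathrm{diag}(2,\frac12)$, so $\lambda=2$, $u$ is horizontal and $s$ vertical. Let $R_\theta$ be the rotation by $\theta$. For $D\ge0$ put $\psi_D=\arctan4^{-D}$. The arc $H^DU$ consists of the lines at angle less than $\psi_D$ from the horizontal, and $H^{-D}S$ of those at angle less than $\psi_D$ from the vertical. Now $H^DR_\phi H^D$ is good iff $R_\phi H^DU$ and $H^{-D}S$ are disjoint, that is, iff
$$\mathrm{dist}\big(\phi,\tfrac\pi2+\pi\mathbb Z\big)\ge2\psi_D .$$
For $D=0$ this reads $\mathrm{dist}\ge\pi/2$, so $R_\phi$ is good only if $\phi\in\pi\mathbb Z$. Padding a rotation by $D$ letters $H$ on each side makes it good unless $\phi$ lies in a window around $\frac\pi2$ of size of order $4^{-D}$.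

For general $H$ a rotation $R_\theta$ with $\theta\notin\pi\mathbb Z$ is never good either: $R_\theta U$ has the same length as $U$, so $R_\theta U\subset U$ would force $R_\theta U=U$, which is impossible for a proper arc. Rotations must be padded before they become harmless.

The proof turns on a padding procedure with growing scales $D_1<D_2<\cdots$. Take a periodic bi-infinite word in the letters $H$ and $R$, and start with every letter $R$ as a bad block. At scale $D$, call the letters $H$ outside all blocks *gap letters*. Link two consecutive bad blocks if fewer than $2D$ gap letters lie between them. Enlarge every maximal chain of linked bad blocks until it contains exactly $D$ further gap letters on each side, swallowing the good blocks that are met on the way. The enlarged chain is a new block, which may be good or bad. Good blocks that were not swallowed stay as they are. Then pass to the next scale.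

**Example 2.** Let $H=\mathrm{diag}(2,\frac12)$, $\theta=\frac\pi4+0.1$, and let $w=RRH^6RH^6$ be the period, $R$ standing for $R_\theta$. At scale $D=1$ the adjacent letters $RR$ are linked, and the third $R$ is alone. The blocks become $HRRH$ and $HRH$, with $4$ gap letters after each. By Example 1 with $2\psi_1\approx0.490$, the block $HRH$ is good, because $\frac\pi2-\theta\approx0.685$. But $HRRH$ is bad, because $2\theta=\frac\pi2+0.2$. At scale $D=2$ two consecutive bad blocks have $8\ge4$ gap letters between them and are not linked. The block $HRRH$ becomes $H^2\,HRRH\,H^2=H^3RRH^3$, and this is good since $2\psi_3\approx0.031\le0.2$. Up to a cyclic shift $w$ is now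
$$(H^3RRH^3)\,H^2\,(HRH)\,H^2,$$
with two good blocks and $4$ gap letters. The conclusion to be proved is that the spectral radius is at least $2^4=16$. A direct check: $\operatorname{tr}(R_{2\theta}H^6R_\theta H^6)=\cos2\theta\cos\theta\,(4096+\tfrac1{4096})-2\sin2\theta\sin\theta\approx-516.6$.

## 2. Resistant pairs

What the construction is for is the following question. A hyperbolic matrix $H$ makes vectors grow exponentially. Suppose an adversary may replace a small proportion of the factors in $H\cdot H\cdots H$ by an elliptic matrix $R$, in the places of his choice. Must the norm of the product still grow exponentially, at a rate independent of the choice?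

**Definition 2 (resistant pair).** A pair $(A_1,A_2)$ of real $2\times2$ matrices is *resistant* if there are $c,\varepsilon,\gamma>0$ such that for all $n\ge1$ and all $i_1,\dots,i_n\in\{1,2\}$: if at most $\varepsilon n$ of the $i_k$ equal $2$, then $\|A_{i_1}\cdots A_{i_n}\|\ge ce^{\gamma n}$.

Let $\mathcal H$ be the set of real $2\times2$ matrices with determinant $1$ and unequal real eigenvalues, and $\mathcal R$ the set of those with determinant $1$ and non-real eigenvalues. Both are open in the $3$-dimensional manifold $SL(2,\mathbb R)$. The Bochi–Fayad conjecture says that the resistant pairs in $\mathcal H\times\mathcal R$ have full Lebesgue measure, i.e. the non-resistant pairs form a null set for the natural $6$-dimensional Lebesgue measure class. The problem is taken from Ian D. Morris, "Generic properties of the lower spectral radius for some low-rank pairs of matrices", arXiv:1510.00209 (2015). The conjecture is true.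

*Notation.* Words are finite words in the letters $H,R$. For a word $W$, $K(W)$ is the number of letters $R$, $N(W)$ the number of letters $H$, and $|W|=K(W)+N(W)$. Given $H$, $W_\theta$ is the matrix product, in the order of the letters, with $R$ replaced by $R_\theta$. Further, $\rho$ is the spectral radius and $\|\cdot\|$ the operator norm.

**Theorem A.** Let $H\in\mathcal H$ and $\lambda:=\rho(H)>1$. There is a set $E_H\subset[0,\pi)$ of Hausdorff dimension $0$ (in particular Lebesgue-null) such that for every $\theta\in[0,\pi)\setminus E_H$ there is $A<\infty$ with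
$$\rho(W_\theta)\ge\lambda^{N(W)-A\,K(W)}\qquad\text{for all words }W.\tag{1}$$

**Theorem B (Bochi–Fayad conjecture).** The non-resistant pairs in $\mathcal H\times\mathcal R$ form a Lebesgue-null set.

**Theorem C.** (i) For a.e. $(H,R)$ the resistance property holds with every exponent $\gamma<\log\rho(H)$ ($\varepsilon$ depending on $\gamma$); for no pair does it hold with $\gamma\ge\log\rho(H)$. Moreover, for a.e. $(H,R)$ there is $A'$ with $\big|\log\|W\|-N(W)\log\rho(H)\big|\le A'(K(W)+1)$ for all words $W$ in $H,R$. (ii) For every $H\in\mathcal H$, the set $\{\theta\in(0,\pi):(H,R_\theta)\text{ not resistant}\}$ is a dense $G_\delta$ of Hausdorff dimension $0$. The non-resistant set in $\mathcal H\times\mathcal R$ is a dense $G_\delta$ containing a smooth hypersurface.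

*Facts we use.* For $g\in SL(2,\mathbb R)$, $\|g\|\ge\rho(g)\ge1$, and $\rho$ is invariant under cyclic permutation of a product. If $v(r)$ is a smooth curve of nonzero vectors with angle $\varphi(r)$, then $\varphi'=\det(v,v')/|v|^2$. With $v=(\cos\varphi,\sin\varphi)$ this shows that $g$ acts on the angle of lines with derivative $\det(gv,gv')/|gv|^2=1/|gv|^2>0$. So $g$ preserves orientation, and at an eigendirection with eigenvalue $\mu$ the derivative is $\mu^{-2}$. Schwarz–Pick: a holomorphic map $f$ of the unit disc $\mathbb D$ into itself satisfies $|f'(x)|/(1-|f(x)|^2)\le1/(1-|x|^2)$. The $d$-dimensional Hausdorff content of $E\subset\mathbb R$ is the infimum of $\sum|I_i|^d$ over countable covers of $E$ by intervals. If for some $d>0$ it is $0$, then so is the $d$-dimensional Hausdorff measure, because a cover with small sum has only short intervals. If this holds for all $d>0$, then $\dim_HE=0$; for $d=1$ it says that $E$ is Lebesgue-null.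

## 3. One rotation, powers of the rotation, and clusters with fixed padding

**One letter $R$.** Up to cyclic permutation the word is $H^mR$. In the basis $(u,s)$ write $R_\theta=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ and $H=\mathrm{diag}(\lambda,\lambda^{-1})$. Then $\operatorname{tr}(H^mR_\theta)=\lambda^ma+\lambda^{-m}d$. If $a\ne0$, then $\rho\ge\frac12|\operatorname{tr}|\ge\frac14|a|\lambda^m$ for all large $m$. Since always $\rho\ge1$, we get $\rho(H^mR_\theta)\ge\lambda^{m-A}$ for all $m$, with a suitable $A$. If $a=0$, i.e. $R_\theta u$ is parallel to $s$, the trace tends to $0$. So one value of $\theta$ modulo $\pi$ is excluded: the projective angle $\alpha\in(0,\pi)$ from $u$ to $s$.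

**Powers of $R$.** The same computation with $R_\theta^k$ in place of $R_\theta$ excludes all $\theta$ with $k\theta\in\alpha+\pi\mathbb Z$, for every $k\ge1$. For such $\theta$ the pair $(H,R_\theta)$ really is non-resistant; Section 10 carries this out. The exceptional set is thus dense, and no argument can give (1) for an open set of $\theta$.

**Clusters with fixed padding.** Here is the first thing to try. Fix $D\ge1$. Cut a cyclic word $w$ at the runs of at least $2D$ letters $H$. Between them are clusters $RH^{a_1}R\cdots R$ with all $a_i<2D$. Pad every cluster with $D$ letters $H$ on each side. A padded cluster with $k$ letters $R$ uses at most $2D+(k-1)(2D-1)\le2Dk$ letters $H$, so at least $N(w)-2DK(w)$ letters $H$ remain. If all padded clusters are good at $\theta$, the remaining letters $H$ contract $U$, and (1) follows with $A=2D$. (If no run of length $\ge2D$ exists and $K(w)\ge1$, then $N(w)\le2DK(w)$ and (1) is trivial.)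

This breaks down for every $\theta$ with $\theta/\pi$ irrational, whatever $D$ is. The points $k\theta$ are dense modulo $\pi$, so for some $k$ the line $R_\theta^ku$ lies in the open arc $H^{-D}S$ around $s$. Since $u\in H^DU$, the arcs $R_\theta^kH^DU$ and $H^{-D}S$ meet, and $H^DR^kH^D$ is bad. So long clusters need longer padding. Now try padding $D=D(k)$ of order $Ak$ for clusters with $k$ letters $R$. We shall see (Lemma 3) that one padded cluster is bad only on about $k$ windows of $\theta$ of length about $\lambda^{-2D}$. But longer padding lets longer interior runs $a_i<2D$ into the cluster, and there are $(2D)^{k-1}$ such clusters. The union bound $\sum_kk(2Ak)^{k-1}\lambda^{-2Ak}$ diverges, because $(2Ak)^{k-1}=e^{(k-1)\log(2Ak)}$ beats $\lambda^{2Ak}$.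

The union bound is wasteful, since it imposes a fresh condition on every cluster, even if the cluster consists of smaller padded pieces that are already known to be good. This is what the scheme of Section 1 repairs: at scale $D_j$ only blocks that are still bad are merged. Two more devices make the count work. First, we do not ask that there be no bad blocks for $\theta$ near a given value, only that their total *weight* be small, where a block $B$ has weight $e^{-\sigma K(B)+tN(B)}$. Second, if the total weight of all blocks is below $1$, then each block has weight below $1$, i.e. $N(B)\le(\sigma/t)K(B)$. So blocks cannot use up too many letters $H$, and this is exactly what (1) needs.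

## 4. Theorem A implies Theorem B

**Step 1: (1) gives resistance.** Suppose (1) holds; enlarging $A$ weakens (1), so let $A\ge0$. Put $\varepsilon=\frac1{2(A+1)}$. If $n=|W|$ and $K(W)\le\varepsilon n$, then $N-AK=n-(A+1)K\ge n/2$, so $\|W_\theta\|\ge\rho(W_\theta)\ge\lambda^{n/2}$. So $(H,R_\theta)$ is resistant. Since $R_{\theta+\pi}=-R_\theta$, for each $H\in\mathcal H$ the pair $(H,R_\theta)$ is resistant for a.e. $\theta\in(0,\pi)\cup(\pi,2\pi)$.

**Step 2: coordinates on $\mathcal R$.** The purpose is to reach all elliptic matrices from rotations. Let $\mathcal T$ be the group of upper triangular matrices with positive diagonal and determinant $1$. The matrix $\begin{pmatrix}a&b\\0&a^{-1}\end{pmatrix}$ sends $i$ to $a^2i+ab$, so $\mathcal T$ acts simply transitively on the upper half-plane. The map $(P,\theta)\mapsto PR_\theta P^{-1}$ is a diffeomorphism from $\mathcal T\times((0,\pi)\cup(\pi,2\pi))$ onto $\mathcal R$. Indeed, $R\in\mathcal R$ has a unique fixed point in the upper half-plane, depending smoothly on $R$. A unique $P\in\mathcal T$ sends $i$ to that point, and it depends smoothly on it. Then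 $P^{-1}RP$ fixes $i$, so it lies in $SO(2)\setminus\{\pm I\}$, and it depends smoothly on $R$.

**Step 3: measurability.** For fixed $c,\varepsilon,\gamma$ the set of pairs satisfying all inequalities in Definition 2 is an intersection of closed sets, hence closed. Decreasing $c,\varepsilon,\gamma$ weakens the property, so rational values suffice. The resistant set is therefore $F_\sigma$, and the non-resistant set is Borel.

**Step 4: Fubini.** Resistance is invariant under simultaneous conjugation (norms change by bounded factors), so $(H,PR_\theta P^{-1})$ is resistant iff $(P^{-1}HP,R_\theta)$ is. By Step 1 applied to $P^{-1}HP$, in the coordinates $(H,P,\theta)$ every $\theta$-section of the non-resistant Borel set is null. By Fubini the set is null in these coordinates, and diffeomorphisms preserve null sets. This proves Theorem B, given Theorem A. $\square$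

From now on $H$ is fixed. Replacing $H$ by $-H$ does not affect (1), so we assume that the eigenvalues are $\lambda>1$ and $\lambda^{-1}$, as in Section 1. Put $\ell=\log\lambda$.

## 5. Contraction on the two arcs and monotone dependence on the angle

Let $\mathbb P=\mathbb R/\pi\mathbb Z$ be the circle of lines with angle coordinate $\varphi$; $R_\theta$ acts by $\varphi\mapsto\varphi+\theta$. Use the coordinate $y$ on $S$ with the metric $d_S$ of density $|dy|/(1-y^2)$, and $z=1/y$ on $U$ with the metric $d_U$ of density $|dz|/(1-z^2)$. Through $\mathrm{artanh}$ both are isometric to $\mathbb R$, so they are complete.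

**Comparison with the angle.** On $S$ the line is spanned by $v=yu+s$, so
$$\Big|\frac{d\varphi}{dy}\Big|=\frac{|\det(u,s)|}{|yu+s|^2}\le C_0:=\frac1{|\det(u,s)|},$$
because $|yu+s|^2=(y+\langle u,s\rangle)^2+1-\langle u,s\rangle^2\ge1-\langle u,s\rangle^2=\det(u,s)^2$. The same bound holds for $|d\varphi/dz|$ on $U$, with $v=u+zs$.

**Lemma 1.** (a) If $g$ is good, then $g:U\to U$ does not increase $d_U$, and $g^{-1}:S\to S$ does not increase $d_S$. (b) For $a\ge0$, $H^a:U\to U$ contracts $d_U$ and $H^{-a}:S\to S$ contracts $d_S$ by a factor at most $\lambda^{-2a}$.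

*Proof.* (a) In the coordinate $z$ (or $y$) the map is a real Möbius map $f$ with $f((-1,1))\subset(-1,1)$. It maps circles and lines to such, preserves $\mathbb R\cup\{\infty\}$ and preserves angles. So $f(\mathbb D)$ is bounded by a circle or line orthogonal to $\mathbb R\cup\{\infty\}$, and it meets $\mathbb R\cup\{\infty\}$ exactly in $f((-1,1))$, an interval inside $(-1,1)$. Hence $f(\mathbb D)$ is the disc with this interval as diameter, and this disc lies in $\mathbb D$. Schwarz–Pick on the real points says that $f$ does not increase the density, hence not the distance. (b) The map is $x\mapsto qx$ with $q=\lambda^{-2a}\le1$. Measured in the density, its derivative is $q\frac{1-x^2}{1-q^2x^2}\le q$. $\square$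

The next lemma says that $D$ free letters $H$ shrink an arc to angular size of order $\lambda^{-2D}$, even with good factors in between.

**Lemma 2.** Let $T=H^{a_0}g_1H^{a_1}\cdots g_mH^{a_m}$ with $m\ge0$, all $g_i$ good, $a_i\ge0$ and $\sum a_i=D$. If $a_0\ge1$, then $T^{-1}S\subset S$, and $H^{-f}T^{-1}S$ has angular length at most $C_1\lambda^{-2D}$ for all $f\ge0$. If $a_m\ge1$, then $TU\subset U$, and $H^fTU$ has angular length at most $C_1\lambda^{-2D}$ for all $f\ge0$. Here $C_1=2C_0/(1-\lambda^{-4})$.

*Proof.* We have $T^{-1}S=H^{-a_m}g_m^{-1}\cdots g_1^{-1}H^{-a_0}S$. The arc $H^{-a_0}S=\{|y|<q\}$ with $q=\lambda^{-2a_0}\le\lambda^{-2}$ has $d_S$-diameter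
$$2\int_0^q\frac{dy}{1-y^2}\le\frac{2q}{1-q^2}\le\frac{2\lambda^{-2a_0}}{1-\lambda^{-4}} .$$
By Lemma 1 the remaining maps, including $H^{-f}$, preserve $S$ and together contract $d_S$ by at most the factor $\lambda^{-2(D-a_0)}$. So the $d_S$-length of $H^{-f}T^{-1}S$ is at most $2\lambda^{-2D}/(1-\lambda^{-4})$. Since $1/(1-y^2)\ge1$, its $y$-length is no larger, and its angular length is at most $C_0$ times that. For the second statement use $z$ and $U$, starting from $H^{a_m}U=\{|z|<\lambda^{-2a_m}\}$. $\square$

**Monotone lifts.** Let $h:\mathbb R\to\mathbb R$ be an increasing lift of the action of $H$, so $h(\varphi+\pi)=h(\varphi)+\pi$. Composing $h$ and $\varphi\mapsto\varphi+\theta$ in the order of the letters gives a lift $\widehat W(\theta,\varphi)$ of $W_\theta$. Replacing $\theta$ by $\theta+\pi$ adds $\pi$ at each letter $R$, and adding $\pi$ commutes with all the maps. So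
$$\partial_\theta\widehat W\ge0,\qquad\widehat W(\theta+\pi,\varphi)=\widehat W(\theta,\varphi)+K(W)\pi .\tag{2}$$
By the chain rule, $\partial_\theta\widehat W$ is a sum over the letters $R$ of the derivative of the composition of the maps to the left of that letter, and each term is positive. If the leftmost letter of $W$ is $R$, that letter contributes exactly $1$, so $\partial_\theta\widehat W\ge1$. The inverse lift composes $h^{-1}$ and $\varphi\mapsto\varphi-\theta$ in the reverse order. It is nonincreasing in $\theta$, changes by $-K(W)\pi$ when $\theta$ increases by $\pi$, and has $\theta$-derivative at most $-1$ if the rightmost letter of $W$ is $R$.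

## 6. The hierarchy of blocks and the windows where a block is bad

Fix integers $\kappa\ge2$ and $D_1\ge1$, and put $D_j=\kappa^{j-1}D_1$ and $\eta_j=C_1\lambda^{-2D_j}$. Assume that $D_1$ is so large that $\eta_1<\pi$.

**Partitions of the parameter.** We track goodness on whole intervals of $\theta$, of a length adapted to the scale. Let $\mathcal J_1=\{[0,\pi)\}$. For $j\ge1$ let $\mathcal J_{j+1}$ be the partition of $[0,\pi)$ into half-open dyadic intervals of length $\mu_{j+1}=\pi2^{-k}$, where $k\ge0$ is the integer with $\eta_j\le\mu_{j+1}<2\eta_j$. It exists because $\eta_j<\pi$. Since $\eta_j$ decreases, the partitions are nested. $J_j(\theta)$ denotes the element of $\mathcal J_j$ containing $\theta$.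

**Definition 3.** Let $J\subset[0,\pi)$. A word $B$ is *$J$-bad* if $B_\theta U\cap S\ne\emptyset$ for some $\theta\in J$; otherwise it is *$J$-good*, which means that $B_\theta$ is good for all $\theta\in J$.

A $J$-good word is $J'$-good for every $J'\subset J$. In Example 2, all the inequalities at $\theta=\frac\pi4+0.1$ are strict. So on a short interval $J$ containing $\theta$ the words $HRH$ and $H^3RRH^3$ are $J$-good and $HRRH$ is $J$-bad.

**Definition 4 (composites).** Given disjoint sets of words $\mathcal G$ ("good") and $\mathcal D$ ("bad") and an integer $D\ge1$, let $\mathcal C(\mathcal G,\mathcal D,D)$ be the set of words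
$$T_0\,b_1\,T_1\,b_2\cdots b_r\,T_r,\qquad r\ge1,\quad b_i\in\mathcal D,$$
where every $T_i$ has the form $H^{a_0}g_1H^{a_1}\cdots g_mH^{a_m}$ with $m\ge0$, $g_k\in\mathcal G$, $a_k\ge0$. We require $\sum_ka_k=D$ for $T_0$ and $T_r$, $\sum_ka_k<2D$ for $0<i<r$, and that $T_0$ has $a_0\ge1$ and $T_r$ has $a_m\ge1$.

For instance, $\mathcal C(\emptyset,\{R\},1)$ consists of the words $HRH^{a_1}R\cdots H^{a_{r-1}}RH$ with all $a_i\in\{0,1\}$. With $\mathcal G=\{HRH\}$ and $\mathcal D=\{HRRH\}$, the set $\mathcal C(\mathcal G,\mathcal D,2)$ contains $H^2\cdot HRRH\cdot H^2$, and also $T_0\cdot HRRH\cdot H^2$ with $T_0=H\cdot HRH\cdot H$.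

**Definition 5 (blocks).** Put $\mathcal B_0=\{R\}$ and declare $R$ bad at the first step: $\mathcal B_1([0,\pi))=\mathcal C_1([0,\pi)):=\mathcal C(\emptyset,\{R\},D_1)$. For $j\ge1$, $J\in\mathcal J_j$ and $J'\in\mathcal J_{j+1}$ with $J'\subset J$, let $\mathcal G_j(J')$ and $\mathcal D_j(J')$ be the sets of $J'$-good and of $J'$-bad words of $\mathcal B_j(J)$, and put
$$\mathcal C_{j+1}(J')=\mathcal C(\mathcal G_j(J'),\mathcal D_j(J'),D_{j+1}),\qquad\mathcal B_{j+1}(J')=\mathcal G_j(J')\cup\mathcal C_{j+1}(J').$$

By induction every block contains a letter $R$. Words of $\mathcal B_j(J)$ that come from $\mathcal G_{j-1}(J)$ are $J$-good, hence $J'$-good for $J'\subset J$. So only freshly made composites can be bad: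
$$\mathcal D_j(J')\subset\mathcal C_j(J).\tag{3}$$

**Lemma 3 (windows).** Let $j\ge1$, $J\in\mathcal J_j$, $B\in\mathcal C_j(J)$. Then $\{\theta\in J:B_\theta U\cap S\ne\emptyset\}$ is covered by at most $12K(B)$ intervals of length at most $\eta_j$. Consequently $B$ is $J'$-bad for at most $24K(B)$ intervals $J'\in\mathcal J_{j+1}$, $J'\subset J$.

*Proof.* **Step 1: reduce to two short arcs seen from the middle.** Write $B=T_0FT_r$ with $F=b_1T_1\cdots b_r$. Since $F$ contains a letter $R$, $F=H^fGH^{f'}$ where $G$ starts and ends with $R$. Put $P=T_0H^f$ and $P'=H^{f'}T_r$, so $B=PGP'$. For $\theta\in J$, $B_\theta U\cap S\ne\emptyset$ iff the open arcs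
$$I_1=G_\theta P'_\theta U,\qquad I_2=P_\theta^{-1}S$$
meet. The good words used in $T_0$ and $T_r$ belong to $\mathcal G_{j-1}(J)$ (there are none if $j=1$), so they are good for all $\theta\in J$. By Lemma 2 the arcs $P'_\theta U=H^{f'}(T_r)_\theta U$ and $P_\theta^{-1}S=H^{-f}(T_0)_\theta^{-1}S$ have angular length at most $C_1\lambda^{-2D_j}=\eta_j$.

**Step 2: an endpoint must be hit.** Suppose $I_1\cap I_2\ne\emptyset$. If no endpoint of $I_1$ lies in $I_2$, then the connected set $I_2$ meets $I_1$ but not its boundary, so $I_2\subset I_1$ and an endpoint of $I_2$ lies in $\overline{I_1}$. Hence for some choice of sign one of the following holds: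

- (a$_\pm$) $(GP')_\theta e_\pm\in P_\theta^{-1}\overline S$;
- (b$_\pm$) $P_\theta^{-1}e_\pm\in(GP')_\theta\overline U$, that is, $(PG)_\theta^{-1}e_\pm\in P'_\theta\overline U$.

**Step 3: count the windows for (a$_\pm$).** Let $x(\theta)$ be the lift of $(GP')_\theta e_\pm$ given by the lift of the word $GP'$. Since $G$ starts with $R$, $x'\ge1$. Apply the inverse lift of $P$ to a fixed lift of the closed arc $\overline S$. This gives a lift $[\alpha_1(\theta),\alpha_2(\theta)]$ of $P_\theta^{-1}\overline S$ with $\alpha_1$ nonincreasing, and $\alpha_2\le\alpha_1+\eta_j$ on $J$. Then $g=x-\alpha_1$ satisfies $g'\ge1$. Over a full period of length $\pi$ it increases by $\pi(K(GP')+K(P))=\pi K(B)$, so over $J$ by at most that. Condition (a$_\pm$) says that $x(\theta)-k\pi\in[\alpha_1,\alpha_2]$ for some $k\in\mathbb Z$, so $g(\theta)\in[k\pi,k\pi+\eta_j]$. For each $k$ this defines an interval of $\theta\in J$ of length at most $\eta_j$, because $g'\ge1$. The values of $g$ on $J$ lie in an interval of length $\pi K(B)$, and $\eta_j<\pi$. So at most $K(B)+2\le3K(B)$ values of $k$ occur.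

**Step 4: count the windows for (b$_\pm$).** Since $PG$ ends with $R$, the lift $x(\theta)$ of $(PG)_\theta^{-1}e_\pm$ has derivative at most $-1$. The arc $P'_\theta\overline U$ has a lift $[\beta_1,\beta_2]$ with nondecreasing endpoints and $\beta_2-\beta_1\le\eta_j$ on $J$. Put $g=\beta_2-x$. Then $g'\ge1$, the increase over a period is $\pi(K(P')+K(PG))=\pi K(B)$, and (b$_\pm$) implies $g\in[k\pi,k\pi+\eta_j]$ for some $k$. Again there are at most $3K(B)$ intervals.

Altogether there are at most $4\cdot3K(B)=12K(B)$ intervals. Each has length at most $\eta_j\le\mu_{j+1}$, so it meets at most two of the half-open intervals of $\mathcal J_{j+1}$. $\square$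

The bound $24K(B)$ does not grow with the number of intervals $J'$ in $J$.

## 7. Weights, and which parameter intervals are thrown away

Fix $\tau\in(0,\frac12]$ and set
$$t=\frac{\tau\ell}{16\kappa},\qquad\zeta=1-e^{-t}\in(0,1).$$
For $\sigma_1>0$, chosen below, let $\sigma_{j+1}=\sigma_j+2^{-j}$ and $\sigma_\infty=\sigma_1+1$; so $\sigma_j<\sigma_\infty$ for all $j$. The weights
$$p_j(W)=e^{-\sigma_jK(W)+tN(W)}$$
are multiplicative: $p_j(WW')=p_j(W)p_j(W')$. The slow growth of $\sigma_j$ will pay for the factor $K(B)$ in Lemma 3. Define, with values in $[0,\infty]$,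
$$Z_j(J)=\sum_{B\in\mathcal B_j(J)}p_j(B)\quad(J\in\mathcal J_j),\qquad Y_j(J')=\sum_{B\in\mathcal D_j(J')}p_{j+1}(B)\quad(J'\in\mathcal J_{j+1}).$$

**Choice of $D_1$.** Take $D_1$ so large that $\eta_1<\pi$ and
$$\sum_{j\ge1}8\kappa^2D_j^2\lambda^{-\tau D_j/2}\le\frac\zeta2.\tag{4}$$
This is possible: for large $x$ we have $x^2\lambda^{-\tau x/2}\le\lambda^{-\tau x/4}$, and $D_j\ge2^{j-1}D_1\ge jD_1$, so the sum is at most $8\kappa^2\sum_j\lambda^{-\tau jD_1/4}$, which tends to $0$ as $D_1\to\infty$. All sufficiently large $D_1$ are admissible.

**Choice of $\sigma_1$.** The words of $\mathcal B_1([0,\pi))$ are $H^{D_1}RH^{a_1}R\cdots H^{a_{r-1}}RH^{D_1}$ with $0\le a_i<2D_1$, and $\sum_{a<2D_1}e^{ta}\le2D_1e^{2tD_1}$. Hence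
$$Z_1([0,\pi))\le\sum_{r\ge1}e^{-\sigma_1r}e^{2tD_1}\big(2D_1e^{2tD_1}\big)^{r-1}.$$
The right side tends to $0$ as $\sigma_1\to\infty$. Choose $\sigma_1$, depending on $\kappa,\tau,D_1$, so that $Z_1([0,\pi))\le\zeta/2$.

**Definition 6 (acceptance).** The interval $[0,\pi)\in\mathcal J_1$ is *accepted*. For $j\ge1$, an interval $J'\in\mathcal J_{j+1}$ with accepted parent $J\in\mathcal J_j$ is *accepted* if $Y_j(J')\le\lambda^{-\tau D_j}$ and *rejected* otherwise. Intervals whose parent is not accepted get no label; they lie in a rejected interval of an earlier level.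

For instance, if no block of $\mathcal B_j(J)$ is $J'$-bad, then $Y_j(J')=0$ and $J'$ is accepted. In general bad blocks are allowed, as long as their total weight is small.

**Lemma 4.** $Z_j(J)\le\zeta$ for every accepted $J\in\mathcal J_j$, $j\ge1$.

*Proof.* We show by induction on $j$ that
$$Z_j(J)\le\frac\zeta2+\sum_{i<j}8\kappa^2D_i^2\lambda^{-\tau D_i/2},$$
which is at most $\zeta$ by (4). For $j=1$ this is the choice of $\sigma_1$. Let $J'\in\mathcal J_{j+1}$ be accepted with (accepted) parent $J$. Put $Y=Y_j(J')$, $D=D_{j+1}$ and $Z=\sum_{B\in\mathcal G_j(J')}p_{j+1}(B)$. Since $p_{j+1}\le p_j$, $Z\le Z_j(J)\le\zeta$.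

**Step 1: the weight of the connecting pieces.** For given $d$ and $m$ there are $\binom{d+m}m$ choices of $a_0,\dots,a_m\ge0$ with sum $d$. So the words $H^{a_0}g_1\cdots g_mH^{a_m}$ with $g_k\in\mathcal G_j(J')$, $m\ge0$ and $\sum a_k=d$ have total $p_{j+1}$-weight at most
$$e^{td}\sum_{m\ge0}\binom{d+m}mZ^m=e^{td}(1-Z)^{-(d+1)}\le e^{td}e^{t(d+1)}=e^{t(2d+1)},$$
because $1-Z\ge1-\zeta=e^{-t}$. This is the reason for the choice of $\zeta$. Put $Q=2De^{4tD}$. For $T_0$ and $T_r$ we have $d=D$, and $e^{t(2D+1)}\le e^{4tD}\le Q$. For an interior $T_i$, $d$ runs from $0$ to $2D-1$, and $\sum_de^{t(2d+1)}\le2De^{t(4D-1)}\le Q$.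

**Step 2: the weight of the new composites.** Summing over all decompositions (a word may have several, which only increases the sum),
$$\sum_{B\in\mathcal C_{j+1}(J')}p_{j+1}(B)\le\sum_{r\ge1}Q^2Y^rQ^{r-1}=\sum_{r\ge1}Q^2Y(QY)^{r-1}.$$
Since $D=\kappa D_j$ and $8t\kappa=\tau\ell/2$, we have $e^{8tD}=\lambda^{\tau D_j/2}$. With $Y\le\lambda^{-\tau D_j}$ and (4),
$$2Q^2Y=8D^2e^{8tD}Y\le8\kappa^2D_j^2\lambda^{-\tau D_j/2}\le\tfrac12 .$$
As $Q\ge1$, $QY\le Q^2Y\le\frac12$, so the geometric sum is at most $2Q^2Y$.

**Step 3: add up.** Since $\mathcal B_{j+1}(J')=\mathcal G_j(J')\cup\mathcal C_{j+1}(J')$, we get $Z_{j+1}(J')\le Z_j(J)+8\kappa^2D_j^2\lambda^{-\tau D_j/2}$. $\square$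

**Lemma 5.** The number $\nu_j$ of rejected $J'\in\mathcal J_{j+1}$ satisfies $\nu_j\le24\,C_2\,2^j\lambda^{(2/\kappa+\tau)D_j}$, where $C_2=\max(1,\pi/C_1)$.

*Proof.* Let $J\in\mathcal J_j$ be accepted. Interchange the sums over $J'\subset J$ and over $B$. By (3) only $B\in\mathcal C_j(J)$ occur, and by Lemma 3 each occurs for at most $24K(B)$ intervals $J'$. Also $p_{j+1}(B)=e^{-2^{-j}K(B)}p_j(B)$, and $Ke^{-2^{-j}K}\le2^j$ because $xe^{-x}\le1$. With Lemma 4,
$$\sum_{J'\subset J}Y_j(J')\le\sum_{B\in\mathcal C_j(J)}24K(B)p_{j+1}(B)\le24\cdot2^jZ_j(J)\le24\cdot2^j.$$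
A rejected $J'$ has $Y_j(J')>\lambda^{-\tau D_j}$, so at most $24\cdot2^j\lambda^{\tau D_j}$ of the $J'\subset J$ are rejected. The number of accepted $J$ is at most $|\mathcal J_j|$. Here $|\mathcal J_1|=1$, and for $j\ge2$, $|\mathcal J_j|=\pi/\mu_j\le\pi/\eta_{j-1}=(\pi/C_1)\lambda^{2D_{j-1}}=(\pi/C_1)\lambda^{2D_j/\kappa}$. $\square$

Let $\Theta(\kappa,\tau,D_1)$ be the union of all rejected intervals of all levels. If $\theta\in[0,\pi)\setminus\Theta(\kappa,\tau,D_1)$, then all $J_j(\theta)$ are accepted, by induction on $j$.

**Size of the rejected set.** Rejected intervals of $\mathcal J_{j+1}$ have length less than $2\eta_j$. Let $0<d\le1$ with $\delta:=2d-2/\kappa-\tau>0$. By Lemma 5, $\nu_j(2\eta_j)^d\le24C_2(2C_1)^d\,2^j\lambda^{(2/\kappa+\tau)D_j-2dD_j}$. So with $C=24C_2\max(1,2C_1)$, which depends only on $H$, and with $D_j\ge jD_1$,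
$$\sum_j\nu_j(2\eta_j)^d\le C\sum_{j\ge1}2^j\lambda^{-\delta D_j}\le C\sum_{j\ge1}\big(2\lambda^{-\delta D_1}\big)^j\longrightarrow0\qquad(D_1\to\infty).\tag{5}$$

## 8. Parsing a periodic word at a parameter that is never rejected

**Proposition 6.** Let $\theta\in[0,\pi)\setminus\Theta(\kappa,\tau,D_1)$, with $D_1,\sigma_1$ as in Section 7. Then (1) holds with $A=\sigma_\infty/t$.

*Proof.* **Step 1: blocks are poor in $H$.** All $J_j:=J_j(\theta)$ are accepted. By Lemma 4, each $B\in\mathcal B_j(J_j)$ has $p_j(B)\le Z_j(J_j)\le\zeta<1$, i.e. $tN(B)<\sigma_jK(B)$. Hence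
$$N(B)\le A\,K(B)\qquad(B\in\mathcal B_j(J_j),\ j\ge1).\tag{6}$$
For $B=R\in\mathcal B_0$ this is trivial, as $N(R)=0$.

**Step 2: trivial words.** Let $w$ be a word of length $n$. If $N(w)\le AK(w)$, then (1) holds because $\rho\ge1$. If $K(w)=0$, then $w=H^{N(w)}$ and (1) is clear. So assume $K(w)\ge1$ and $N(w)>AK(w)$. Let $\omega=\cdots www\cdots$ be the periodic bi-infinite word.

**Step 3: the claim.** We carry out the procedure of Section 1. *Claim: for all $j\ge0$ there is an $n$-shift-invariant family $\mathcal I_j$ of pairwise disjoint finite intervals of $\mathbb Z$ that contain all positions of letters $R$, such that the word of $\omega$ on each interval is in $\mathcal B_j(J_j)$ (for $j=0$: in $\mathcal B_0$).*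

Let $\mathcal I_0$ consist of the singletons at the letters $R$. Suppose $\mathcal I_j$ is given. The positions not covered by $\mathcal I_j$ are called *gap positions*; they carry the letter $H$.

**Step 4: there are gap positions.** An interval $I\in\mathcal I_j$ and its shift $I+n$ are different members of the family, hence disjoint, so $I$ projects injectively modulo $n$. Intervals from different shift orbits have disjoint projections, since an overlap would make a shift of one meet the other. Sum (6) over representatives of $\mathcal I_j$ modulo $n$-shifts: the covered letters $H$ in a period number at most $A$ times the covered letters $R$, i.e. at most $AK(w)$. Hence each period contains at least $N(w)-AK(w)>0$ gap positions.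

**Step 5: link bad intervals.** Call an interval of $\mathcal I_j$ bad if its word is $J_{j+1}$-bad (for $j=0$ all are bad), and good otherwise. Put $D=D_{j+1}$. Link two consecutive bad intervals if there are fewer than $2D$ gap positions between them.

**Step 6: there is no infinite chain of linked intervals.** Otherwise, for every $q\ge1$ there are consecutively linked bad intervals with words $b_1,\dots,b_r$ such that the subword $b_1T_1\cdots T_{r-1}b_r$ of $\omega$ spanned by them has length at least $qn$. Each $T_i$ consists of fewer than $2D$ gap letters $H$ and of entire good words, so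
$$H^D\,b_1T_1\cdots T_{r-1}b_r\,H^D\in\mathcal C_{j+1}(J_{j+1})\subset\mathcal B_{j+1}(J_{j+1}).$$
By (6) its $N$ is at most $A$ times its $K$, so the same holds for $b_1T_1\cdots b_r$, which has fewer letters $H$ and the same letters $R$. Its length lies in $[q'n,(q'+1)n)$ for some $q'\ge q$. It contains $q'$ full periods and fits into $q'+1$ of them, so its $N$ is at least $q'N(w)$ and its $K$ at most $(q'+1)K(w)$. Thus $q'N(w)\le A(q'+1)K(w)$, and $q\to\infty$ gives $N(w)\le AK(w)$, a contradiction.

**Step 7: pass from $\mathcal I_j$ to $\mathcal I_{j+1}$.** By Step 6 the maximal chains $I_1<\dots<I_r$ of linked bad intervals are finite ($r=1$ is allowed). To each assign the interval $\hat I$ from the $D$-th gap position to the left of $I_1$ to the $D$-th gap position to the right of $I_r$; these exist by Step 4. Neighboring maximal chains are separated by at least $2D$ gap positions, of which the left chain takes the first $D$ and the right chain the last $D$. So different $\hat I$ are disjoint, and outside the segment from $I_1$ to $I_r$ the interval $\hat I$ contains only gap positions and good intervals.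 As its endpoints are gap positions, it cuts no interval of $\mathcal I_j$. Its word is
$$T_0b_1T_1\cdots b_rT_r\in\mathcal C_{j+1}(J_{j+1}):$$
$T_0$ starts with a gap letter, $T_r$ ends with a gap letter, each contains exactly $D$ gap letters, the interior $T_i$ contain fewer than $2D$, and the good words are in $\mathcal G_j(J_{j+1})$.

Let $\mathcal I_{j+1}$ consist of all the $\hat I$ and of all good intervals of $\mathcal I_j$ contained in no $\hat I$. It is $n$-shift-invariant, since the construction is. Its intervals are disjoint and cover all letters $R$, and their words are in $\mathcal C_{j+1}(J_{j+1})\cup\mathcal G_j(J_{j+1})=\mathcal B_{j+1}(J_{j+1})$ (for $j=0$ there are no good intervals). This proves the claim.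

**Step 8: at a large scale nothing is bad.** Choose $j\ge1$ with $2D_{j+1}>n$. If $\mathcal I_j$ contained a $J_{j+1}$-bad interval $I$, then $I+n$ would also be bad, with fewer than $n<2D_{j+1}$ gap positions between them. So any two consecutive bad intervals between $I$ and $I+n$ (inclusive) are linked, and by periodicity all bad intervals form one infinite chain. This contradicts Step 6. So all intervals of $\mathcal I_j$ are $J_{j+1}$-good.

**Step 9: a contracted fixed point.** Since $K(w)\ge1$, $\mathcal I_j$ is nonempty. Read $\omega$ from the start of an interval $I\in\mathcal I_j$ to just before the start of $I+n$. The result is a cyclic permutation of $w$ of the form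
$$w'=g_1H^{a_1}g_2H^{a_2}\cdots g_qH^{a_q},\qquad q\ge1,$$
where the $g_i$ are the words of the intervals of $\mathcal I_j$ in one period. All $(g_i)_\theta$ are good because $\theta\in J_{j+1}$. By (6),
$$a:=\sum a_i=N(w)-\sum N(g_i)\ge N(w)-AK(w)>0 .$$
By Lemma 1, $w'_\theta$ maps $U$ into $U$ and contracts the complete metric $d_U$ by a factor at most $\lambda^{-2a}<1$. By the contraction principle it has a fixed point in $U$. There the density of $d_U$ is the same at source and image, so the projective derivative has absolute value at most $\lambda^{-2a}$. The fixed point is an eigendirection with a real eigenvalue $\mu$, and the projective derivative there is $\mu^{-2}$. Hence $|\mu|\ge\lambda^a$, and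
$$\rho(w_\theta)=\rho(w'_\theta)\ge\lambda^a\ge\lambda^{N(w)-AK(w)}.\qquad\square$$

## 9. The exceptional angles have dimension zero

**Proof of Theorem A.** Let $E_H$ be the set of $\theta\in[0,\pi)$ for which no $A$ satisfies (1). By Proposition 6, $E_H\subset\Theta(\kappa,\tau,D_1)$ for all $\kappa\ge2$, all $\tau\in(0,\frac12]$ and all sufficiently large $D_1$. Given $d\in(0,1]$, choose $\kappa$ large and $\tau$ small so that $2/\kappa+\tau<2d$. For each admissible $D_1$ the rejected intervals cover $E_H$, and the sum of the $d$-th powers of their lengths is at most the sum in (5). Let $D_1\to\infty$: the $d$-dimensional Hausdorff content of $E_H$ is $0$, hence so is its $d$-dimensional Hausdorff measure. As $d\in(0,1]$ is arbitrary, $\dim_HE_H=0$. $\blacksquare$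

The constant $A=\sigma_\infty/t$ depends on the chosen $\kappa,\tau,D_1$, so it may vary with $\theta$; Theorem A only asks for some finite $A$. With Section 4, Theorem B is proved: the Bochi–Fayad conjecture is true. $\blacksquare$

## 10. The best exponent, and a dense set of non-resistant pairs

**Proof of Theorem C(i).** **Step 1: (1) holds for almost every pair.** For an integer $A\ge0$, the pairs with $\rho(W)\ge\rho(H)^{N(W)-AK(W)}$ for all words $W$ form a closed set, since $\rho$ is continuous. Increasing $A$ weakens the property, so the set of pairs for which some $A$ works is $F_\sigma$. The property is invariant under simultaneous conjugation and under $R\mapsto-R$. By Theorem A applied to $P^{-1}HP$ and the Fubini argument of Section 4, for a.e. $(H,R)$ there is $A\ge0$ with $\|W\|\ge\rho(W)\ge\lambda^{N-AK}$ for all words $W$, where $\lambda=\rho(H)$.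

**Step 2: every $\gamma<\log\lambda$.** For such a pair, if $K\le\varepsilon n$ with $n=|W|$, then $N-AK=n-(A+1)K$ gives $\|W\|\ge\lambda^{(1-(A+1)\varepsilon)n}$. So every $\gamma<\log\lambda$ is admissible for small $\varepsilon$.

**Step 3: never $\gamma\ge\log\lambda$.** Let $(H,R)\in\mathcal H\times\mathcal R$ be any pair, $\varepsilon>0$, and put $W=R^kH^{n-k}$ with $k=\lfloor\min(\varepsilon,\frac12)n\rfloor$. The powers of $R$ are bounded, because $R$ is conjugate to a rotation, and $\|H^m\|\le C\lambda^m$. So $\|W\|\le C'\lambda^{n-k}$. If $\gamma\ge\log\lambda$, the inequality $\|W\|\ge ce^{\gamma n}\ge c\lambda^n$ for all $n$ would give $C'\lambda^{-k}\ge c$, which fails because $k\to\infty$ as $n\to\infty$.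

**Step 4: the two-sided bound.** A word is a product of $K$ letters $R$ and at most $K+1$ runs $H^m$, so $\|W\|\le C''^{\,K+1}\lambda^N$ with a constant $C''\ge1$. For the pairs of Step 1, $\|W\|\ge\lambda^{N-AK}$. Hence $\big|\log\|W\|-N\log\lambda\big|\le A'(K+1)$ with $A'=\max(\log C'',A\log\lambda)$. $\square$

**Proof of Theorem C(ii).** **Step 1: $G_\delta$ and dimension.** By Section 4 the resistant set is $F_\sigma$, so the non-resistant set is $G_\delta$ in $\mathcal H\times\mathcal R$. For fixed $H$ it is $G_\delta$ in $\theta$, by continuity of $\theta\mapsto(H,R_\theta)$. By Theorem A and Step 1 of Section 4, the non-resistant $\theta\in(0,\pi)$ lie in $E_H$, which has dimension $0$.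

**Step 2: explicit non-resistant angles.** Let $H\in\mathcal H$ be arbitrary, with $u,s$ unit eigenvectors for the eigenvalues of modulus $\lambda,\lambda^{-1}$. Let $k\ge1$ and let $\theta\notin\pi\mathbb Z$ be such that $R_\theta^ku$ is parallel to $s$. In the basis $(u,s)$,
$$R_\theta^k=\begin{pmatrix}0&b\\c&d\end{pmatrix},\qquad H^m=\pm\,\mathrm{diag}(\lambda^m,\lambda^{-m}),$$
so $|\operatorname{tr}(H^mR_\theta^k)|=\lambda^{-m}|d|<2$ for all large $m$. For such $m$ the matrix $H^mR_\theta^k$ is elliptic, and its powers $(H^mR_\theta^k)^q$, $q\ge1$, are bounded. The proportion of letters $R$ in them is $k/(m+k)$, which tends to $0$ as $m\to\infty$. So for no $c,\varepsilon,\gamma$ can the inequalities of Definition 2 hold: take $m$ large with $k/(m+k)\le\varepsilon$, and let $q\to\infty$. Hence $(H,R_\theta)$ is not resistant.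

**Step 3: density and the hypersurface.** Let $\alpha=\alpha(H)\in(0,\pi)$ be the projective angle from $u$ to $s$. The angles of Step 2 are exactly the $\theta\in(\alpha+\pi\mathbb Z)/k$, $k\ge1$. They are never in $\pi\mathbb Z$, since $k\theta\equiv\alpha\not\equiv0$ modulo $\pi$, and they are dense in $\mathbb R$, since for each $k$ they have spacing $\pi/k$. This holds for every $H$ and gives the first part of (ii). Now use the coordinates $(H,P,\theta)$ of Section 4 and apply Step 2 to $P^{-1}HP$: for every $(H,P)$ the non-resistant $\theta$ are dense, so the non-resistant set is dense in $\mathcal H\times\mathcal R$. The case $k=1$ shows that it contains $\{\theta=\alpha(P^{-1}HP)\}$. The eigenlines of a matrix in $\mathcal H$ depend smoothly on it and never coincide, so $\alpha$ is smooth with values in $(0,\pi)$, and this set is a smooth graph, hence a smooth hypersurface. $\blacksquare$
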